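
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{remark}[theorem]{Remark}

\title[Parabolic boundary $r$-matrices]{Maximal parabolic carriers and the boundary of\\ generalized Cremmer--Gervais orbits}


\begin{abstract}
Let $m<n$ be coprime positive integers. We prove the conjecture of Gerstenhaber and Giaquinto that the triangular $r$-matrix carried by the maximal parabolic subalgebra $\mathfrak p_{m,n}\subset\mathfrak{sl}_n$ is a boundary $r$-matrix and lies in the closure of the $SL_n$-orbit of the generalized Cremmer--Gervais $r$-matrix $r_{m,n}$. Both kinds of $r$-matrix are encoded as Lagrangian subalgebras of $\mathfrak g\otimes k[\varepsilon]/(\varepsilon^2-s^2)$, with $s=0$ in the triangular and $s\neq0$ in the quasitriangular case; the Lagrangian subalgebra of the triangular $r$-matrix deforms explicitly from $s=0$ to $s\ne0$, and a dimension count identifies the orbit in which the deformation moves.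 We also show that the result is sharp in $m$ and that the boundary orbit has codimension one, and we prove an analog for all parabolic subalgebras of all simple Lie algebras.
\end{abstract}


\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic $0$, $\mathfrak g$ is a simple Lie algebra over $k$ with a nondegenerate invariant symmetric bilinear form $\langle\,,\rangle$, and $G$ is a connected algebraic group with Lie algebra $\mathfrak g$. The main case is $\mathfrak g=\mathfrak{sl}_n$, $G=SL_n$, $\langle x,y\rangle=\operatorname{tr}(xy)$. We write $e_{ij}$ for the matrix units and $x\wedge y=x\otimes y-y\otimes x$. The action of $g\in G$ on $\mathfrak g$ and on its tensor powers is written $g.x$ or $\operatorname{Ad}g$.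

\subsection{Boundary $r$-matrices}
For $r\in\mathfrak g\wedge\mathfrak g$ put
\[
\langle\langle r,r\rangle\rangle=[r_{12},r_{13}]+[r_{12},r_{23}]+[r_{13},r_{23}]\in\wedge^3\mathfrak g .
\]
One calls $r$ an \emph{$r$-matrix} if $\langle\langle r,r\rangle\rangle$ is $\mathfrak g$-invariant. It is \emph{triangular} if $\langle\langle r,r\rangle\rangle=0$ and \emph{quasitriangular} if $\langle\langle r,r\rangle\rangle\ne0$. The space $(\wedge^3\mathfrak g)^{\mathfrak g}$ is a line; let $\Omega\neq0$ span it, and put $\mathcal M=\{r\in\mathfrak g\wedge\mathfrak g:\langle\langle r,r\rangle\rangle=\Omega\}$.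

Up to scalars, the nonzero $r$-matrices form a closed subset of $\mathbb P(\mathfrak g\wedge\mathfrak g)$. Since $k$ is algebraically closed, every quasitriangular $r$ can be rescaled into $\mathcal M$. So this closed set is the disjoint union of an open part, the image of $\mathcal M$, and a closed part, the classes of triangular $r$-matrices. It is natural to ask where the two parts touch. A nonzero $r$ is called a \emph{boundary $r$-matrix} if its class $[r]$ lies in the Zariski closure of the image of $\mathcal M$ in $\mathbb P(\mathfrak g\wedge\mathfrak g)$ but not in that image. Boundary $r$-matrices are triangular, as Gerstenhaber and Giaquinto showed; in the projective formulation this can be read off from the decomposition above. The question is which triangular $r$-matrices are boundary $r$-matrices, and which quasitriangular orbits they bound. We say that $r$ \emph{lies in the closure of the $G$-orbit of $r'$} if $[r]$ lies in the Zariski closure in $\mathbb P(\mathfrak g\wedge\mathfrak g)$ of the image of that orbit.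

\subsection{Carriers and maximal parabolics}
The \emph{carrier} of $r$ is the smallest subalgebra $\mathfrak f\subseteq\mathfrak g$ with $r\in\mathfrak f\wedge\mathfrak f$. Triangular $r$-matrices with carrier $\mathfrak f$ correspond bijectively to nondegenerate skew forms $F$ on $\mathfrak f$ satisfying the cocycle identity
\begin{equation}\label{eq:cocycle}
F([X,Y],Z)+F([Y,Z],X)+F([Z,X],Y)=0 .
\end{equation}
A pair $(\mathfrak f,F)$ of this kind is \emph{quasi-Frobenius}. It is \emph{Frobenius} if $F$ is exact, that is, $F(X,Y)=\eta([X,Y])$ for some $\eta\in\mathfrak f^*$. For parabolic $\mathfrak f$ the form of $r$ is written out in \eqref{eq:F}.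

For $1\le m<n$ let $\mathfrak p_{m,n}=\operatorname{span}_k\{e_{j\ell}:j\le m\text{ or }m<\ell\}\cap\mathfrak{sl}_n$. This is the maximal parabolic subalgebra of block upper triangular matrices, which stabilizes $V_m=\operatorname{span}(e_1,\dots,e_m)\subset k^n$. By a theorem of Elashvili it is Frobenius if and only if $\gcd(m,n)=1$. Also $H^2(\mathfrak p_{m,n},k)=0$ (we reprove this in Lemma~\ref{lem:cocycles}), so every quasi-Frobenius form on it is exact. For coprime $m<n$ there are therefore triangular $r$-matrices with carrier $\mathfrak p_{m,n}$. They are all conjugate under the parabolic subgroup with Lie algebra $\mathfrak p_{m,n}$: if $\eta([X,Y])$ is nondegenerate, then the coadjoint orbit of $\eta$ is open in the irreducible variety $\mathfrak p_{m,n}^*$, and two open orbits meet. So one speaks of \emph{the} triangular $r$-matrix with carrier $\mathfrak p_{m,n}$. Neither Elashvili's theorem nor this conjugacy is used in the proofs below.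

\subsection{Generalized Cremmer--Gervais $r$-matrices}\label{ss:CG}
Let $\mathfrak h\subset\mathfrak{sl}_n$ be the diagonal Cartan subalgebra, $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$ the simple roots, and $\Gamma=\{\alpha_1,\dots,\alpha_{n-1}\}$. For a root $\beta=\varepsilon_i-\varepsilon_j$ put $e_\beta=e_{ij}$ and $h_\beta=e_{ii}-e_{jj}$. For $\beta\in\mathfrak h^*$ put $(\beta\otimes1)(x\otimes y)=\beta(x)y$.

For coprime $1\le m<n$ let
\[
\Gamma_1=\{\alpha_i:i\ne n-m\},\qquad \Gamma_2=\{\alpha_i:i\neq m\},\qquad T:\Gamma_1\to\Gamma_2,\quad T(\alpha_i)=\alpha_{i+m},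
\]
with indices read mod $n$. Extend $T$ additively to the positive roots in the span of $\Gamma_1$. Define
\begin{equation}\label{eq:rmn}
r_{m,n}=r_0+\tfrac12\sum_{1\le i<j\le n}e_{ij}\wedge e_{ji}+\sum_{\alpha}\sum_{q\ge1}e_\alpha\wedge e_{-T^q\alpha},
\end{equation}
where $\alpha$ runs over the positive roots in the span of $\Gamma_1$, where $q$ runs over those $q\ge1$ for which $T^q\alpha$ is defined, and where $r_0\in\mathfrak h\wedge\mathfrak h$ is the unique element with
\begin{equation}\label{eq:r0}
((\alpha-T\alpha)\otimes1)(r_0)=\tfrac12(h_\alpha+h_{T\alpha})\qquad(\alpha\in\Gamma_1).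
\end{equation}
The finiteness of the sum, the existence and uniqueness of $r_0$, and the fact that $r_{m,n}$ is a quasitriangular $r$-matrix all come out of Lemma~\ref{lem:CG} and its proof. For $m=1$ this is the Cremmer--Gervais $r$-matrix; for instance
\[
r_{1,3}=\tfrac16h_{\alpha_1}\wedge h_{\alpha_2}+\tfrac12\sum_{i<j}e_{ij}\wedge e_{ji}+e_{12}\wedge e_{32}.
\]
Coprimality matters already in the definition. If $\gcd(m,n)>1$, then $1+qm\not\equiv0$ mod $n$ for all $q$, so $T^q\alpha_1$ is defined for every $q$ and the sum in \eqref{eq:rmn} does not terminate.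

\subsection{The conjecture and the results}
For $m=1$ it is known that, with $X=\frac12\big[(n-1)e_{12}+(n-2)e_{23}+\dots+e_{n-1,n}\big]$, one has $\exp(tX).r_{1,n}=r_{1,n}+t[X,r_{1,n}]$, and that $[X,r_{1,n}]$ is a boundary $r$-matrix with carrier $\mathfrak p_{1,n}$. Letting $t\to\infty$ one sees $[X,r_{1,n}]$ in the closure of the orbit of $r_{1,n}$. The general statement was conjectured by Gerstenhaber and Giaquinto; we take it from \cite{Johnson}.

\begin{conjecture}[Gerstenhaber--Giaquinto]
Suppose $m$ and $n$ are relatively prime positive integers with $m<n$. Then the triangular $r$-matrix with carrier $\mathfrak p_{m,n}$ is a boundary $r$-matrix and lies in the closure of the $SL_n$-orbit of $r_{m,n}$.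
\end{conjecture}

\begin{theorem}\label{thm:main}
The conjecture is true. In detail, let $\gcd(m,n)=1$, $1\le m<n$, and let $r$ be any triangular $r$-matrix with carrier $\mathfrak p_{m,n}$. Then $r$ is a boundary $r$-matrix and lies in the closure of the $SL_n$-orbit of $r_{m,n}$. More precisely, there is a morphism $s\mapsto\rho_s\in\mathfrak g\wedge\mathfrak g$ on an open neighborhood of $0$ in $\mathbb A^1$ with $\rho_0=r$ and $\rho_s\in2s\cdot(SL_n.r_{m,n})$ for $s\ne0$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\gcd(m,n)=1$, $1\le m<n$.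
\begin{enumerate}
\item[(a)] Every triangular $r$-matrix in the closure of the $SL_n$-orbit of $r_{m,n}$ has carrier contained in an $SL_n$-conjugate of $\mathfrak p_{m,n}$. Hence, for $1\le m'<n$ coprime to $n$, a triangular $r$-matrix with carrier $\mathfrak p_{m',n}$ lies in the closure of the orbit of $r_{m,n}$ if and only if $m'=m$.
\item[(b)] In $\mathbb P(\mathfrak g\wedge\mathfrak g)$ the orbit of $[r_{m,n}]$ has dimension $n^2-2$, and that of $[r]$, with $r$ as in Theorem~\ref{thm:main}, has dimension $n^2-3$. So $\overline{SL_n[r]}$ has codimension $1$ in $\overline{SL_n[r_{m,n}]}$ and is an irreducible component of $\overline{SL_n[r_{m,n}]}\setminus SL_n[r_{m,n}]$.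
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:general}
Let $\mathfrak g$ be simple and let $\mathfrak p\subsetneq\mathfrak g$ be a parabolic subalgebra. Every triangular $r$-matrix $r$ with carrier $\mathfrak p$ is a boundary $r$-matrix. If moreover its form $F$ is exact, then $[r]$ lies in the closure of one $G$-orbit $[O_{\mathfrak p}]$ of quasitriangular classes depending only on $\mathfrak p$, and $G[r]$ has codimension one in $\overline{[O_{\mathfrak p}]}$.
\end{theorem}

The set $O_{\mathfrak p}$ is defined in Section~\ref{sec:orbit}.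

\subsection{Why the answer should be yes, and the idea of the proof}
View $r\in\mathfrak g\wedge\mathfrak g$ as a skew map $R:\mathfrak g\to\mathfrak g$. For $r=r_{m,n}$ the image of $R+\frac12$ turns out to be exactly $\mathfrak p_{m,n}$. If scalar multiples $c\,(g.r_{m,n})$ tend to a nonzero triangular $r$, then $c\to0$, and the images of $c\operatorname{Ad}g\,(R+\frac12)\operatorname{Ad}g^{-1}$ remain conjugates of $\mathfrak p_{m,n}$. Therefore the image of the limit, which is the carrier of $r$, lies in a conjugate of $\mathfrak p_{m,n}$. The conjecture says that the largest carrier permitted by this heuristic occurs.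

For $m=1$ one starts at $r_{1,n}$ and walks to the boundary along a suitable unipotent one-parameter group. We go the other way: we start at the triangular $r$-matrix and deform it. The graph of $R$ is a Lagrangian subalgebra of $\mathfrak g\otimes k[\varepsilon]/(\varepsilon^2)$ complementary to $\mathfrak g$. When the carrier is a parabolic $\mathfrak p$ with nilradical $\mathfrak n$ and the form $F$ is exact, this subalgebra is $u(\mathfrak p\oplus\varepsilon\mathfrak n)$ for an automorphism $u$, and both $u$ and $\mathfrak p\oplus\varepsilon\mathfrak n$ make sense when $\varepsilon^2=0$ is replaced by $\varepsilon^2=s^2$. This gives quasitriangular $\rho_s$ tending to $r$. To identify the orbit of $\rho_s$ we show that \emph{all} the normalized $r$-matrices $\rho_s/2s$ built in this way from a given $\mathfrak p$ are conjugate, and that $r_{m,n}$ belongs to the same orbit when $\mathfrak p=\mathfrak p_{m,n}$.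

\section{\texorpdfstring{$r$}{r}-matrices as Lagrangian subalgebras}\label{sec:dictionary}

For $r=\sum a_i\otimes b_i\in\mathfrak g\wedge\mathfrak g$ let
\[
R=R_r:\mathfrak g\to\mathfrak g,\qquad R(x)=\sum a_i\langle b_i,x\rangle .
\]
For example $R_{x\wedge y}(z)=x\langle y,z\rangle-y\langle x,z\rangle$. The map $r\mapsto R_r$ is a $G$-equivariant linear bijection onto the skew maps, those with $\langle Rx,y\rangle=-\langle x,Ry\rangle$. Since $r$ is skew,
\begin{equation}\label{eq:other}
\sum\langle a_i,x\rangle b_i=-Rx .
\end{equation}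
By skewness $\ker R=(\operatorname{im}R)^\perp$. Moreover $U=\operatorname{im}R$ is the smallest subspace with $r\in U\wedge U$: on the one hand $r\in U'\wedge U'$ forces $\operatorname{im}R\subseteq U'$, and on the other hand $r\in(U\otimes\mathfrak g)\cap(\mathfrak g\otimes U)=U\otimes U$.

For $s\in k$ let $A_s=k[\varepsilon]/(\varepsilon^2-s^2)$ and $D_s=\mathfrak g\otimes A_s=\mathfrak g\oplus\varepsilon\mathfrak g$, so that
\begin{equation}\label{eq:bracket}
[a+\varepsilon b,a'+\varepsilon b']=[a,a']+s^2[b,b']+\varepsilon\big([a,b']+[b,a']\big).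
\end{equation}
Only the bracket depends on $s$; the underlying vector space $\mathfrak g\oplus\varepsilon\mathfrak g$ does not. Neither does the symmetric form
\[
Q(a+\varepsilon b,a'+\varepsilon b')=\langle a,b'\rangle+\langle b,a'\rangle .
\]
It is nondegenerate, and it is invariant under $D_s$ for every $s$, because it is the $\varepsilon$-coefficient of the $A_s$-bilinear extension of $\langle\,,\rangle$. We call a subspace \emph{$Q$-Lagrangian} if it is $Q$-isotropic of dimension $\dim\mathfrak g=\frac12\dim D_s$. The subspace $\mathfrak g$ is $Q$-Lagrangian. Its complements in $\mathfrak g\oplus\varepsilon\mathfrak g$ are exactly the graphs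
\[
W_R=\{Rx+\varepsilon x:x\in\mathfrak g\}
\]
of linear maps $R:\mathfrak g\to\mathfrak g$, and $W_R$ is $Q$-Lagrangian if and only if $R$ is skew.

Extend $\langle\,,\rangle$ factor by factor to a nondegenerate form on $\mathfrak g\otimes\mathfrak g\otimes\mathfrak g$, and let $\Omega_0\in\wedge^3\mathfrak g$ be the nonzero invariant element given by $\langle x\otimes y\otimes z,\Omega_0\rangle=-\langle x,[y,z]\rangle$. It is a nonzero multiple of $\Omega$.

\begin{lemma}\label{lem:dictionary}
Let $r\in\mathfrak g\wedge\mathfrak g$, $R=R_r$ and $s\in k$. Then $W_R$ is a subalgebra of $D_s$ if and only if $\langle\langle r,r\rangle\rangle=s^2\Omega_0$.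
\end{lemma}

\begin{proof}
Pair the three terms of $\langle\langle r,r\rangle\rangle$ with $x\otimes y\otimes z$, using \eqref{eq:other}:
\begin{align*}
[r_{12},r_{13}]=\textstyle\sum[a_i,a_j]\otimes b_i\otimes b_j&\quad\text{gives}\quad\langle x,[Ry,Rz]\rangle,\\
[r_{12},r_{23}]=\textstyle\sum a_i\otimes[b_i,a_j]\otimes b_j&\quad\text{gives}\quad-\langle y,[Rx,Rz]\rangle=-\langle x,R[y,Rz]\rangle,\\
[r_{13},r_{23}]=\textstyle\sum a_i\otimes a_j\otimes[b_i,b_j]&\quad\text{gives}\quad\phantom{-}\langle z,[Rx,Ry]\rangle=-\langle x,R[Ry,z]\rangle.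
\end{align*}
The last equalities use invariance and skewness: $\langle[Rx,Rz],y\rangle=\langle Rx,[Rz,y]\rangle=\langle x,R[y,Rz]\rangle$ and $\langle[Rx,Ry],z\rangle=\langle Rx,[Ry,z]\rangle=-\langle x,R[Ry,z]\rangle$. Hence
\[
\langle x\otimes y\otimes z,\langle\langle r,r\rangle\rangle\rangle=\big\langle x,\ [Ry,Rz]-R([Ry,z]+[y,Rz])\big\rangle .
\]
On the other hand, by \eqref{eq:bracket}, $[Ry+\varepsilon y,Rz+\varepsilon z]$ lies in $W_R$ if and only if
\begin{equation}\label{eq:YB}
[Ry,Rz]+s^2[y,z]=R\big([Ry,z]+[y,Rz]\big),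
\end{equation}
that is, if and only if the right side of the previous display equals $-s^2\langle x,[y,z]\rangle$ for all $x$.
\end{proof}

For $s=0$, equation \eqref{eq:YB} shows that $\operatorname{im}R$ is a subalgebra. So \emph{the carrier of a triangular $r$ is $\operatorname{im}R_r$}.

For $s\ne0$ the algebra $A_s$ splits, and
\[
\gamma_s:D_s\to\mathfrak g\times\mathfrak g,\qquad a+\varepsilon b\mapsto(a+sb,\,a-sb),
\]
is an isomorphism of Lie algebras taking $\mathfrak g$ to the diagonal $\Delta$. For $r\in\mathfrak g\wedge\mathfrak g$ put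
\[
L(r)=\big\{\big((R_r+\tfrac12)x,\,(R_r-\tfrac12)x\big):x\in\mathfrak g\big\}=\gamma_{1/2}(W_{R_r}).
\]

\begin{lemma}\label{lem:L}
Let $r\in\mathfrak g\wedge\mathfrak g$.
\begin{enumerate}
\item[(a)] $\dim L(r)=\dim\mathfrak g$ and $L(r)\cap\Delta=0$. The subspace $L(r)$ determines $r$, and $L(g.r)=(\operatorname{Ad}g,\operatorname{Ad}g)L(r)$ for $g\in G$.
\item[(b)] $\gamma_s(W_{R_r})=L\big(\frac1{2s}r\big)$ for $s\neq0$.
\item[(c)] If $L(r)$ is a subalgebra, then $\langle\langle r,r\rangle\rangle=\frac14\Omega_0$.
\end{enumerate}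
\end{lemma}

\begin{proof}
If $(u,v)=((R+\frac12)x,(R-\frac12)x)$, then $x=u-v$ and $Rx=\frac12(u+v)$. This gives (a); equivariance is that of $r\mapsto R_r$. For (b), $\gamma_s(W_R)=\{((R+s)x,(R-s)x)\}$, and substituting $2sx$ for $x$ in the definition of $L(\frac1{2s}r)$ gives the same set. Part (c) is Lemma~\ref{lem:dictionary} with $s=\frac12$.
\end{proof}

\section{The method for \texorpdfstring{$\mathfrak{sl}_2$}{sl2}}\label{sec:sl2}

This section carries out the argument in the smallest case, where everything can be written down. It is an illustration and is not used later.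

Let $\mathfrak g=\mathfrak{sl}_2$ with its basis $e=e_{12}$, $h=e_{11}-e_{22}$, $f=e_{21}$. Here $\langle h,h\rangle=2$, $\langle e,f\rangle=1$, and all other pairings of basis vectors vanish. The only case is $m=1$. The parabolic is the Borel subalgebra $\mathfrak p=\operatorname{span}(h,e)$ with nilradical $\mathfrak n=ke$, and $r_{1,2}=\frac12e\wedge f$. The $r$-matrices carried by $\mathfrak p$ are the nonzero multiples of $r=h\wedge e$; they are triangular because $\wedge^3\mathfrak p=0$.

\emph{The Lagrangian of $r$.} The map $R=R_r$ sends $f\mapsto h$, $h\mapsto-2e$, $e\mapsto0$, so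
\[
W_R=\operatorname{span}\big(h+\varepsilon f,\ -2e+\varepsilon h,\ \varepsilon e\big)\subset\mathfrak g\otimes k[\varepsilon]/(\varepsilon^2).
\]
Put $\theta=\frac12f$. Then $[\theta,h]=f$ and $[\theta,-2e]=h$, so $W_R$ is obtained from the much simpler subalgebra
\[
\mathfrak p\oplus\varepsilon\mathfrak n=\operatorname{span}(h,\,e,\,\varepsilon e)
\]
by the map $a+\varepsilon b\mapsto a+\varepsilon(b+[\theta,a])$. This map is conjugation by $u=1+\varepsilon\theta$ when $\varepsilon^2=0$.

\emph{The deformation.} Now let $\varepsilon^2=s^2$. The space $\mathfrak p\oplus\varepsilon\mathfrak n$ is still a subalgebra of $D_s$, and $u$ is still invertible, with inverse $1-\varepsilon\theta$, since $f^2=0$. Conjugation by $u$ sends $x$ to $x+\frac\varepsilon2[f,x]-\frac{s^2}4fxf$. Since $fhf=0$ and $fef=f$,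
\[
h\mapsto h+\varepsilon f,\qquad e\mapsto e-\tfrac\varepsilon2h-\tfrac{s^2}4f,\qquad \varepsilon e\mapsto\varepsilon e-\tfrac{s^2}2h-\tfrac{s^2}4\varepsilon f .
\]
The span of the three images is the graph of a map $R_s$, which we read off:
\[
R_sf=h,\qquad R_sh=-2e+\tfrac{s^2}2f,\qquad R_se=-\tfrac{s^2}2h+\tfrac{s^2}4R_sf=-\tfrac{s^2}4h .
\]
This is the skew map of
\[
\rho_s=h\wedge\big(e-\tfrac{s^2}4f\big),\qquad \rho_0=r .
\]

\emph{The orbit.} It remains to see that $\rho_s$ is conjugate to $2s\,r_{1,2}=s\,e\wedge f$ for $s\ne0$. For $\mathfrak{sl}_2$ this can be done by an invariant. The bracket $x\wedge y\mapsto[x,y]$ is an $SL_2$-equivariant isomorphism $\wedge^2\mathfrak{sl}_2\cong\mathfrak{sl}_2$. It sends $s\,e\wedge f$ to $sh$ and $\rho_s$ to $2e+\frac{s^2}2f$. Both are traceless with determinant $-s^2\neq0$, so they are conjugate, and as $s\to0$ the second tends to the nilpotent $2e$.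

For larger $n$ we use instead the position of the Lagrangian subalgebra. Under $\gamma_s$ the space $\mathfrak p\oplus\varepsilon\mathfrak n$ becomes
\[
L_{\mathfrak p}=\operatorname{span}\{(e,0),(0,e),(h,h)\},
\]
so $L(\rho_s/2s)$ is obtained from $L_{\mathfrak p}$ by a pair of group elements. On the other hand $L(r_{1,2})=\operatorname{span}\{(e,0),(0,f),(h,-h)\}$, because $R_{r_{1,2}}$ sends $e\mapsto\frac12e$, $f\mapsto-\frac12f$, $h\mapsto0$. This is $L_{\mathfrak p}$ with conjugation by the permutation matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ applied to the second factor. So both lie in the same orbit of $G\times G$, and both meet the diagonal trivially. Section~\ref{sec:orbit} shows that this already implies that they are conjugate under the diagonal $G$.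

\section{Deforming triangular \texorpdfstring{$r$}{r}-matrices with parabolic carrier}\label{sec:deform}

\subsection{Notation for parabolics}
Let $\mathfrak p\subsetneq\mathfrak g$ be a parabolic subalgebra, $\mathfrak n$ its nilradical, $\mathfrak l$ a Levi subalgebra and $\mathfrak z$ the center of $\mathfrak l$. We recall the standard facts we need. One has $\mathfrak n=\mathfrak p^\perp$, so $\dim\mathfrak p+\dim\mathfrak n=\dim\mathfrak g$; the normalizer of $\mathfrak p$ in $\mathfrak g$ is $\mathfrak p$; the algebra $\mathfrak l$ is reductive, and $\mathfrak z$ acts diagonalizably on $\mathfrak g$. Some $z_0\in\mathfrak z$ acts on $\mathfrak n$ with positive integral eigenvalues. Since $\mathfrak n=[z_0,\mathfrak n]$,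
\[
\mathfrak p=[\mathfrak l,\mathfrak l]\oplus\mathfrak z\oplus\mathfrak n,\qquad[\mathfrak p,\mathfrak p]=[\mathfrak l,\mathfrak l]\oplus\mathfrak n,\qquad\dim\mathfrak p/[\mathfrak p,\mathfrak p]=\dim\mathfrak z .
\]
Let $X\mapsto X_{\mathfrak z}$ be the projection $\mathfrak p\to\mathfrak z$ with kernel $[\mathfrak p,\mathfrak p]$. Invariance gives $\mathfrak z\perp[\mathfrak l,\mathfrak l]$, and $\mathfrak z\perp\mathfrak n$ because $\mathfrak n=\mathfrak p^\perp$. So $\mathfrak z\perp[\mathfrak p,\mathfrak p]$. The form is nondegenerate on $\mathfrak l\cong\mathfrak p/\mathfrak p^\perp$, hence on its orthogonal summand $\mathfrak z$.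

For $\mathfrak p_{m,n}$ we take for $\mathfrak l$ the block diagonal matrices; then $\mathfrak n=\operatorname{span}\{e_{j\ell}:j\le m<\ell\}$ and $\dim\mathfrak z=1$.

\subsection{The Lagrangian subalgebra of \texorpdfstring{$r$}{r}}
Let $r$ be triangular with carrier $\mathfrak p$, and $R=R_r$. Then $\operatorname{im}R=\mathfrak p$ and $\ker R=\mathfrak p^\perp=\mathfrak n$. Define
\begin{equation}\label{eq:F}
F(Rx,Y)=\langle x,Y\rangle\qquad(x\in\mathfrak g,\ Y\in\mathfrak p).
\end{equation}
This is well defined on $\mathfrak p\times\mathfrak p$ since $\ker R=\mathfrak p^\perp$, and for the same reason it is nondegenerate. It is skew because $R$ is. Up to a sign convention, which does not affect exactness, it is the form associated with $r$.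

It satisfies \eqref{eq:cocycle}. To see this, compute $\sum_{\mathrm{cyc}}F([Rx,Ry],Rz)$ in two ways, in terms of $\Sigma=\sum_{\mathrm{cyc}}\langle x,[Ry,Rz]\rangle$. By \eqref{eq:YB} with $s=0$,
\[
F([Rx,Ry],Rz)=\langle[Rx,y]+[x,Ry],Rz\rangle=\langle y,[Rz,Rx]\rangle+\langle x,[Ry,Rz]\rangle ,
\]
and the cyclic sum is $2\Sigma$. By skewness, $F([Rx,Ry],Rz)=-F(Rz,[Rx,Ry])=-\langle z,[Rx,Ry]\rangle$, and the cyclic sum is $-\Sigma$. So $3\Sigma=0$, and the cyclic sum vanishes.

To describe $W_R$ we need to know all cocycles on $\mathfrak p$.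

\begin{lemma}\label{lem:cocycles}
Every skew form $F$ on $\mathfrak p$ satisfying \eqref{eq:cocycle} has the form
\begin{equation}\label{eq:normalform}
F(X,Y)=\langle\theta,[X,Y]\rangle+\langle\varphi(X_{\mathfrak z}),Y_{\mathfrak z}\rangle
\end{equation}
with $\theta\in\mathfrak g$ and $\varphi:\mathfrak z\to\mathfrak z$ skew. If $F$ is exact, one may take $\varphi=0$. In particular, if $\dim\mathfrak z=1$, then every such $F$ is exact, that is, $H^2(\mathfrak p,k)=0$.
\end{lemma}

\begin{proof}
Every $\eta\in\mathfrak p^*$ is $\langle\theta,\cdot\rangle|_{\mathfrak p}$ for some $\theta\in\mathfrak g$, so the first term of \eqref{eq:normalform} is the general exact form. This gives the statement for exact $F$.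

Let $Z^2$ be the space of all skew forms satisfying \eqref{eq:cocycle}. For $x\in\mathfrak p$ and $F\in Z^2$ put $(x.F)(X,Y)=-F([x,X],Y)-F(X,[x,Y])$. The cocycle identity for $x,X,Y$ reads
\begin{equation}\label{eq:cartan}
(x.F)(X,Y)=-F(x,[X,Y]),
\end{equation}
so $x.F$ is exact. In particular $x.F\in Z^2$, so $Z^2$ is a $\mathfrak p$-submodule of $\wedge^2\mathfrak p^*$. Since $\mathfrak z$ acts diagonalizably on $\mathfrak p$ and $[\mathfrak l,\mathfrak l]$ is semisimple, $\mathfrak l$ acts semisimply on $\wedge^2\mathfrak p^*$ and hence on $Z^2$. So $Z^2=(Z^2)^{\mathfrak l}\oplus\mathfrak l.Z^2$, and the second summand consists of exact forms. It remains to treat an $\mathfrak l$-invariant $F_0\in Z^2$.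

By \eqref{eq:cartan} and invariance, $F_0(\mathfrak l,[\mathfrak p,\mathfrak p])=0$. Since $\mathfrak n\subseteq[\mathfrak p,\mathfrak p]$, this includes $F_0(\mathfrak n,[\mathfrak l,\mathfrak l])=0$. If $X,Y\in\mathfrak n$ are eigenvectors of $\operatorname{ad}z_0$ with eigenvalues $d,d'>0$, then invariance under $z_0$ gives $(d+d')F_0(X,Y)=0$. So $F_0(\mathfrak n,\mathfrak n)=0$. Altogether $F_0(\mathfrak p,[\mathfrak p,\mathfrak p])=0$, and $F_0$ is the pullback of a skew form on $\mathfrak z$ under $X\mapsto X_{\mathfrak z}$. Since $\langle\,,\rangle$ is nondegenerate on $\mathfrak z$, we get $F_0(X,Y)=\langle\varphi(X_{\mathfrak z}),Y_{\mathfrak z}\rangle$ with $\varphi$ skew. If $\dim\mathfrak z=1$, then $\varphi=0$.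
\end{proof}

For $\varphi:\mathfrak z\to\mathfrak z$ skew, put
\[
K_\varphi=\{a+\varepsilon(\varphi(a_{\mathfrak z})+\nu):a\in\mathfrak p,\ \nu\in\mathfrak n\}\subset\mathfrak g\oplus\varepsilon\mathfrak g ,\qquad K_0=\mathfrak p\oplus\varepsilon\mathfrak n .
\]

\begin{lemma}\label{lem:WR}
If $r$ is triangular with carrier $\mathfrak p$ and $F$ is written as in \eqref{eq:normalform}, then $W_R$ is the image of $K_\varphi$ under $a+\varepsilon b\mapsto a+\varepsilon(b+[\theta,a])$.
\end{lemma}

\begin{proof}
For $x\in\mathfrak g$ and $Y\in\mathfrak p$, invariance and $\mathfrak z\perp[\mathfrak p,\mathfrak p]$ give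
\[
\langle x,Y\rangle=F(Rx,Y)=\big\langle[\theta,Rx]+\varphi((Rx)_{\mathfrak z}),\,Y\big\rangle .
\]
So $x-[\theta,Rx]-\varphi((Rx)_{\mathfrak z})\in\mathfrak p^\perp=\mathfrak n$. With $a=Rx$ this says that $Rx+\varepsilon x$ has the form $a+\varepsilon([\theta,a]+\varphi(a_{\mathfrak z})+\nu)$ with $\nu\in\mathfrak n$. Hence $W_R$ is contained in the claimed image, and both have dimension $\dim\mathfrak p+\dim\mathfrak n=\dim\mathfrak g$.
\end{proof}

\subsection{The deformation}
Lemma~\ref{lem:WR} concerns $s=0$. The two ingredients extend to all $s$: the space $K_\varphi$ without any change, and the map by exponentials.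

\begin{lemma}\label{lem:K}
For every $s\in k$, $K_\varphi$ is a $Q$-Lagrangian subalgebra of $D_s$.
\end{lemma}

\begin{proof}
Let $a+\varepsilon b,\ a'+\varepsilon b'\in K_\varphi$ with $b=\varphi(a_{\mathfrak z})+\nu$ and $b'=\varphi(a'_{\mathfrak z})+\nu'$. Note that $b,b'\in\mathfrak z\oplus\mathfrak n\subseteq\mathfrak p$. In \eqref{eq:bracket} the $\mathfrak g$-part $[a,a']+s^2[b,b']$ lies in $[\mathfrak p,\mathfrak p]$, so its $\mathfrak z$-component is $0$. The $\varepsilon$-part $[a,b']+[b,a']$ lies in $[\mathfrak p,\mathfrak z\oplus\mathfrak n]\subseteq\mathfrak n$. So the bracket is in $K_\varphi$. Since $\mathfrak p\perp\mathfrak n$ and $\mathfrak z\perp[\mathfrak p,\mathfrak p]$,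
\[
Q(a+\varepsilon b,a'+\varepsilon b')=\langle a_{\mathfrak z},\varphi(a'_{\mathfrak z})\rangle+\langle\varphi(a_{\mathfrak z}),a'_{\mathfrak z}\rangle=0 ,
\]
and $\dim K_\varphi=\dim\mathfrak g$ is half of $\dim D_s$.
\end{proof}

The map $1+\varepsilon\operatorname{ad}\theta$ is in general not an automorphism of $D_s$ for $s\ne0$, and $\exp(\varepsilon\operatorname{ad}\theta)$ need not be algebraic in $s$. So write $\theta=\sum_{i=1}^N\theta_i$ with $\theta_i$ ad-nilpotent. This is possible because $\mathfrak g$ is spanned by ad-nilpotent elements: the root vectors $e_{\pm\alpha}$ are ad-nilpotent, and so is $\exp(\operatorname{ad}e_\alpha)e_{-\alpha}=e_{-\alpha}+[e_\alpha,e_{-\alpha}]+c\,e_\alpha$, where $c\in k$. Put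
\[
u_s=\prod_{i=1}^N\exp(\varepsilon\operatorname{ad}\theta_i):D_s\to D_s .
\]
Each factor is the exponential of a nilpotent inner derivation, so $u_s$ is an automorphism of $D_s$ preserving $Q$. Its matrix is polynomial in $s$. For $s=0$ we have $\varepsilon^2=0$, so $u_0=1+\varepsilon\operatorname{ad}\theta$. If $\theta$ and $\varphi$ come from the form of $r$ as in Lemma~\ref{lem:WR}, that lemma says
\begin{equation}\label{eq:u0}
u_0K_\varphi=W_R .
\end{equation}

\begin{proposition}\label{prop:deform}
Let $r$ be triangular with carrier $\mathfrak p$. Write its form $F$ as in \eqref{eq:normalform}, and let $K_\varphi$ and $u_s$ be as above for some choice of the $\theta_i$. There are an open set $S\subseteq\mathbb A^1$ containing $0$ and a morphism $s\mapsto\rho_s\in\mathfrak g\wedge\mathfrak g$ on $S$ such that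
\[
\rho_0=r,\qquad W_{R_{\rho_s}}=u_sK_\varphi,\qquad\langle\langle\rho_s,\rho_s\rangle\rangle=s^2\Omega_0 .
\]
In particular $r$ is a boundary $r$-matrix.
\end{proposition}

\begin{proof}
Consider $\Phi_s:\mathfrak p\oplus\mathfrak n\to\mathfrak g\oplus\varepsilon\mathfrak g$, $(a,\nu)\mapsto u_s(a+\varepsilon(\varphi(a_{\mathfrak z})+\nu))$. It is injective, polynomial in $s$, and has image $u_sK_\varphi$. Write $\Phi_s=\Phi_s'+\varepsilon\Psi_s$ with $\Phi'_s,\Psi_s:\mathfrak p\oplus\mathfrak n\to\mathfrak g$. Source and target of $\Psi_s$ have the same dimension. By \eqref{eq:u0}, an element of $\ker\Psi_0$ is mapped by $\Phi_0$ into $W_R\cap\mathfrak g=0$; so $\Psi_0$ is bijective. Hence $S=\{s:\det\Psi_s\ne0\}$ is open and contains $0$, and for $s\in S$ we have $u_sK_\varphi=W_{R_s}$ with $R_s=\Phi_s'\Psi_s^{-1}$ regular in $s$. By Lemma~\ref{lem:K}, $u_sK_\varphi$ is a $Q$-Lagrangian subalgebra of $D_s$. So $R_s$ is skew, and the corresponding $\rho_s\in\mathfrak g\wedge\mathfrak g$ satisfies $\langle\langle\rho_s,\rho_s\rangle\rangle=s^2\Omega_0$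 by Lemma~\ref{lem:dictionary}. By \eqref{eq:u0}, $\rho_0=r$.

We have $\rho_s\ne0$ for all $s\in S$: for $s\ne0$ because $s^2\Omega_0\ne0$, and for $s=0$ because $r\neq0$. So $s\mapsto[\rho_s]$ is a morphism $S\to\mathbb P(\mathfrak g\wedge\mathfrak g)$. It maps the dense subset $S\setminus\{0\}$ into the image of $\mathcal M$, hence $[r]=[\rho_0]$ into its closure. Since $\langle\langle r,r\rangle\rangle=0$, $[r]$ is not in the image of $\mathcal M$.
\end{proof}

\begin{remark}
For $\mathfrak{sl}_n$ one can use conjugation by the single matrix $1+\varepsilon\theta\in M_n(A_s)$ in place of $u_s$. It is invertible when $\det(1-s^2\theta^2)\ne0$, with inverse $(1-\varepsilon\theta)(1-s^2\theta^2)^{-1}$, and for $s=0$ it induces $1+\varepsilon\operatorname{ad}\theta$. In Section~\ref{sec:sl2} the two choices coincide.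
\end{remark}

\section{Identifying the orbit}\label{sec:orbit}

We now know that $r$ is a limit of quasitriangular $\rho_s$ and ask for the $G$-orbits in which the $\rho_s$ move. For $s\neq0$ pass to $\mathfrak g\times\mathfrak g$ by $\gamma_s$. If $\varphi=0$, then $\gamma_s(K_0)=\{(a+s\nu,a-s\nu):a\in\mathfrak p,\nu\in\mathfrak n\}$, which is the subalgebra
\[
L_{\mathfrak p}=\{(x,y)\in\mathfrak p\times\mathfrak p:x-y\in\mathfrak n\},\qquad\dim L_{\mathfrak p}=\dim\mathfrak p+\dim\mathfrak n=\dim\mathfrak g ,
\]
independent of $s$. Let $\mathcal X_{\mathfrak p}$ be the orbit of $L_{\mathfrak p}$ under $G\times G$ in the Grassmannian of $\mathfrak g\times\mathfrak g$. The group elements that lead from $L_{\mathfrak p}$ to $L(\rho_s/2s)$ depend on $s$ and on $\theta$. The difficulty is that conjugacy of $r$-matrices is governed by the \emph{diagonal} $G\subset G\times G$, under which $\mathcal X_{\mathfrak p}$ may have many orbits. But the $L(r')$ are special points: they meet $\Delta$ trivially. The next lemma shows that the diagonal orbit of such a point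 is dense in $\mathcal X_{\mathfrak p}$, so that there is at most one.

\begin{lemma}\label{lem:orbit}
The set of $L'\in\mathcal X_{\mathfrak p}$ with $L'\cap\Delta=0$ is empty or a single orbit of the diagonal $G$. The stabilizer in $G$ of such an $L'$ has dimension $\dim\mathfrak z$.
\end{lemma}

\begin{proof}
Since the characteristic is $0$, the Lie algebra of the stabilizer of a subspace $L'$ in $G\times G$ is $N(L')=\{w\in\mathfrak g\times\mathfrak g:[w,L']\subseteq L'\}$. We claim that
\[
N(L_{\mathfrak p})=\{(u,v)\in\mathfrak p\times\mathfrak p:u-v\in\mathfrak z+\mathfrak n\}.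
\]
Let $(u,v)\in N(L_{\mathfrak p})$. Both projections of $L_{\mathfrak p}$ to $\mathfrak g$ equal $\mathfrak p$, so $u$ and $v$ normalize $\mathfrak p$ and hence lie in $\mathfrak p$. As $(v,v)\in L_{\mathfrak p}$ and $L_{\mathfrak p}$ is a subalgebra, $(w,0)$ with $w=u-v$ also normalizes $L_{\mathfrak p}$. This means $[w,\mathfrak p]\subseteq\mathfrak n$, that is, $w+\mathfrak n$ is central in $\mathfrak p/\mathfrak n\cong\mathfrak l$, so $w\in\mathfrak z+\mathfrak n$. The same computation read backwards gives the other inclusion. Therefore $\dim N(L_{\mathfrak p})=\dim\mathfrak p+\dim\mathfrak z+\dim\mathfrak n=\dim\mathfrak g+\dim\mathfrak z$ and $\dim\mathcal X_{\mathfrak p}=\dim\mathfrak g-\dim\mathfrak z$.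

Let $L'\in\mathcal X_{\mathfrak p}$ with $L'\cap\Delta=0$. The stabilizer of $L'$ in the diagonal $G$ has Lie algebra $N(L')\cap\Delta$. Since $L'$ is a subalgebra, $L'\subseteq N(L')$, and $N(L')\cap\Delta$ injects into $N(L')/L'$, which has dimension $\dim\mathfrak z$. On the other hand $\dim(N(L')\cap\Delta)\ge(\dim\mathfrak g+\dim\mathfrak z)+\dim\mathfrak g-2\dim\mathfrak g=\dim\mathfrak z$. So the stabilizer has dimension exactly $\dim\mathfrak z$, and $G\cdot L'$ has dimension $\dim\mathfrak g-\dim\mathfrak z=\dim\mathcal X_{\mathfrak p}$. The variety $\mathcal X_{\mathfrak p}$ is irreducible, because $G\times G$ is connected, and orbits are locally closed; so $G\cdot L'$ contains a nonempty open subset of $\mathcal X_{\mathfrak p}$. Two such orbits meet, hence coincide. Since the condition $L'\cap\Delta=0$ is invariant under the diagonal $G$, the lemma follows.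
\end{proof}

Put $O_{\mathfrak p}=\{r'\in\mathfrak g\wedge\mathfrak g:L(r')\in\mathcal X_{\mathfrak p}\}$. All members of $\mathcal X_{\mathfrak p}$ are subalgebras, so by Lemma~\ref{lem:L}(c) the elements of $O_{\mathfrak p}$ satisfy $\langle\langle r',r'\rangle\rangle=\frac14\Omega_0$ and are quasitriangular. By Lemma~\ref{lem:L}(a), $O_{\mathfrak p}$ is $G$-stable. It is empty or a single $G$-orbit: if $r',r''\in O_{\mathfrak p}$, then Lemma~\ref{lem:orbit} gives $g\in G$ with $L(r'')=(\operatorname{Ad}g,\operatorname{Ad}g)L(r')=L(g.r')$, so $r''=g.r'$.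

\begin{proposition}\label{prop:exact}
Let $r$ be triangular with carrier $\mathfrak p$ and exact form $F$. Take $\varphi=0$ in \eqref{eq:normalform}, and let $\rho_s$, $s\in S$, be as in Proposition~\ref{prop:deform}. Then $\rho_s\in2s\cdot O_{\mathfrak p}$ for $s\in S\setminus\{0\}$. So $O_{\mathfrak p}$ is a single $G$-orbit, and $[r]$ lies in the closure of its image $[O_{\mathfrak p}]$.
\end{proposition}

\begin{proof}
Let $s\in S\setminus\{0\}$. Under $\gamma_s$ the element $\varepsilon$ becomes $(s,-s)$, so $u_s$ corresponds to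
\[
\Big(\prod_i\exp(s\operatorname{ad}\theta_i),\ \prod_i\exp(-s\operatorname{ad}\theta_i)\Big).
\]
Exponentials of nilpotent maps $\operatorname{ad}x$ lie in the adjoint group $\operatorname{Ad}G$, the identity component of $\operatorname{Aut}\mathfrak g$. So this pair comes from $G\times G$. By Lemma~\ref{lem:L}(b), $L(\rho_s/2s)=\gamma_s(u_sK_0)$ is the image of $\gamma_s(K_0)=L_{\mathfrak p}$ under this pair and hence lies in $\mathcal X_{\mathfrak p}$. Thus $\rho_s/2s\in O_{\mathfrak p}$. The morphism $s\mapsto[\rho_s]$ maps $S\setminus\{0\}$ into $[O_{\mathfrak p}]$, so it maps $0$ into the closure.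
\end{proof}

\section{The generalized Cremmer--Gervais \texorpdfstring{$r$}{r}-matrices}\label{sec:CG}

By Lemma~\ref{lem:cocycles} and Proposition~\ref{prop:exact}, Theorem~\ref{thm:main} reduces to the claim that $r_{m,n}$ belongs to $O_{\mathfrak p_{m,n}}$. Let $\mathfrak g=\mathfrak{sl}_n$, $\mathfrak p=\mathfrak p_{m,n}$ with $\gcd(m,n)=1$. Indices of matrix units and basis vectors are read mod $n$ in $\{1,\dots,n\}$. Let $P$ be the permutation matrix with $Pe_i=e_{i-m}$, so
\[
\operatorname{Ad}P(e_{j\ell})=e_{j-m,\,\ell-m}.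
\]
Put $L^\sharp=(1,\operatorname{Ad}P)L_{\mathfrak p}$. A scalar multiple of $P$ lies in $SL_n$, so $L^\sharp\in\mathcal X_{\mathfrak p}$. We show that $L(r_{m,n})=L^\sharp$.

To see why $P$ appears, take $n=3$, $m=1$, where $T\alpha_1=\alpha_2$. From the last term of $r_{1,3}$ we get $R(e_{23})=\frac12e_{23}+e_{12}$, so $L(r_{1,3})$ contains
\[
\big((R+\tfrac12)e_{23},(R-\tfrac12)e_{23}\big)=(e_{23}+e_{12},\,e_{12})=(e_{23},\operatorname{Ad}P(e_{23}))+(e_{12},0).
\]
The map $\operatorname{Ad}P$ undoes $T$, and the leftover term $(e_{12},0)$ lies in $\mathfrak n\times0$. In general the sums over powers of $T$ telescope in the same way.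

\begin{lemma}\label{lem:CG}
There is exactly one $r_0\in\mathfrak h\wedge\mathfrak h$ satisfying \eqref{eq:r0}, and $L(r_{m,n})=L^\sharp$. In particular $r_{m,n}\in O_{\mathfrak p_{m,n}}$, and $\langle\langle r_{m,n},r_{m,n}\rangle\rangle=\frac14\Omega_0\neq0$.
\end{lemma}

\begin{proof}
\emph{Combinatorics of $T$.} Since $\gcd(m,n)=1$, the sequence
\begin{equation}\label{eq:chain}
\alpha_m,\ \alpha_{2m},\ \dots,\ \alpha_{(n-1)m}=\alpha_{n-m}
\end{equation}
(indices mod $n$) contains every simple root exactly once, and $T$ moves each entry one step to the right. It is undefined on the last entry, and the first entry is not in its image. A positive root $\varepsilon_i-\varepsilon_j$ is in the span of $\Gamma_1$ if and only if $i<j\le n-m$ or $n-m<i<j$. Then $T(\varepsilon_i-\varepsilon_j)=\varepsilon_{i+m}-\varepsilon_{j+m}$: in the first case both new indices are in $\{m+1,\dots,n\}$, in the second in $\{1,\dots,m\}$, and in both cases their order is kept. So $T$ is a bijection from the positive roots in the span of $\Gamma_1$ to those in the span of $\Gamma_2$.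 The latter are the positive roots of the Levi subalgebra $\mathfrak l$ of $\mathfrak p_{m,n}$. If $T^q$ is defined on a root, it is defined on each of its simple constituents; by \eqref{eq:chain} this is impossible for $q\ge n-1$. So the sum in \eqref{eq:rmn} is finite. For $\gamma>0$ in the span of $\Gamma_1$ we have $\operatorname{Ad}P(e_{\pm T\gamma})=e_{\pm\gamma}$ and $\operatorname{Ad}P(h_{T\gamma})=h_\gamma$. Consequently $L^\sharp$ contains:
\begin{enumerate}
\item[(1)] $(e_{\pm T\gamma},e_{\pm\gamma})$ and $(h_{T\gamma},h_\gamma)$ for $\gamma>0$ in the span of $\Gamma_1$, since $(x,x)\in L_{\mathfrak p}$ for $x\in\mathfrak l$;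
\item[(2)] $(e_\gamma,0)$ for $\gamma>0$ not in the span of $\Gamma_2$, since then $e_\gamma\in\mathfrak n$, and $(\mathfrak n,0)\subset L_{\mathfrak p}$;
\item[(3)] $(0,e_{-\gamma})$ for $\gamma>0$ not in the span of $\Gamma_1$. Indeed $\gamma=\varepsilon_i-\varepsilon_j$ with $i\le n-m<j$, and $e_{-\gamma}=e_{ji}=\operatorname{Ad}P(e_{j+m-n,\,i+m})$ with $j+m-n\le m<i+m$. So $e_{-\gamma}\in\operatorname{Ad}P(\mathfrak n)$, and $(0,\mathfrak n)\subset L_{\mathfrak p}$.
\end{enumerate}

\emph{Cartan part and $r_0$.} Let $C=L^\sharp\cap(\mathfrak h\times\mathfrak h)$. Since $\mathfrak n\cap\mathfrak h=0$, we have $C=\{(x,PxP^{-1}):x\in\mathfrak h\}$. If $(x,x)\in C$, then the diagonal matrix $x$ is invariant under the cyclic shift by $m$. Since $\gcd(m,n)=1$, it is scalar, and being traceless it is $0$. Hence $(x,y)\mapsto x-y$ is a bijection $C\to\mathfrak h$, and there is a unique linear $R':\mathfrak h\to\mathfrak h$ with $R'(x-y)=\frac12(x+y)$ on $C$. So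
\[
C=\big\{\big((R'+\tfrac12)h,(R'-\tfrac12)h\big):h\in\mathfrak h\big\}.
\]
As $\operatorname{Ad}P$ is an isometry of $\mathfrak h$, the form $\langle x,x'\rangle-\langle y,y'\rangle$ vanishes on $C$. Evaluated on the elements belonging to $h$ and $h'$ it equals $\langle R'h,h'\rangle+\langle h,R'h'\rangle$. So $R'$ is skew and is the map of some $r_0'=\sum a_i\otimes b_i\in\mathfrak h\wedge\mathfrak h$. For $\alpha\in\Gamma_1$, $(h_{T\alpha},h_\alpha)\in C$ by (1), so $R'(h_{T\alpha}-h_\alpha)=\frac12(h_\alpha+h_{T\alpha})$. Since $\alpha=\langle h_\alpha,\cdot\rangle$ on $\mathfrak h$, \eqref{eq:other} yields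
\[
((\alpha-T\alpha)\otimes1)(r_0')=\sum\langle h_\alpha-h_{T\alpha},a_i\rangle b_i=-R'(h_\alpha-h_{T\alpha})=\tfrac12(h_\alpha+h_{T\alpha}),
\]
which is \eqref{eq:r0}. For uniqueness, let $R''$ be the skew map on $\mathfrak h$ of the difference of two solutions. By the same computation it kills the $n-2$ elements $h_\alpha-h_{T\alpha}$, $\alpha\in\Gamma_1$. These are the differences of consecutive members of a basis of $\mathfrak h$ ordered as in \eqref{eq:chain}, so they are linearly independent. Hence $R''$ has rank at most $1$. The rank of a skew form is even, so $R''=0$. Thus $r_0=r_0'$.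

\emph{The inclusion $L(r_{m,n})\subseteq L^\sharp$.} Let $R=R_{r_{m,n}}$. The terms of \eqref{eq:rmn} that contain root vectors contribute nothing to $R|_{\mathfrak h}$, so $R|_{\mathfrak h}=R'$ and $((R+\frac12)h,(R-\frac12)h)\in C\subset L^\sharp$ for $h\in\mathfrak h$.

For the root vectors, to which $r_0$ contributes nothing, recall that $\langle e_\alpha,e_{-\beta}\rangle=\delta_{\alpha\beta}$ for all roots $\alpha,\beta$. Let $\beta>0$. The only terms of \eqref{eq:rmn} that contribute to $R(e_\beta)$ are $\frac12e_\beta\wedge e_{-\beta}$ and $e_\alpha\wedge e_{-T^q\alpha}$ with $T^q\alpha=\beta$. So $R(e_\beta)=\frac12e_\beta+\sum_{q\ge1}e_{T^{-q}\beta}$, summed over the defined terms. If $t\ge0$ is maximal such that $T^{-t}\beta$ is defined, then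
\[
\big((R+\tfrac12)e_\beta,(R-\tfrac12)e_\beta\big)=\sum_{q=0}^{t-1}\big(e_{T^{-q}\beta},e_{T^{-q-1}\beta}\big)+\big(e_{T^{-t}\beta},0\big),
\]
and this is in $L^\sharp$ by (1) and (2), since $T^{-t}\beta$ is not in the span of $\Gamma_2$.

Let $\alpha>0$. The terms contributing to $R(e_{-\alpha})$ are $\frac12e_\alpha\wedge e_{-\alpha}$ and $e_\alpha\wedge e_{-T^q\alpha}$, so $R(e_{-\alpha})=-\frac12e_{-\alpha}-\sum_{q\ge1}e_{-T^q\alpha}$. If $t\ge0$ is maximal such that $T^t\alpha$ is defined, then
\[
\big((R+\tfrac12)e_{-\alpha},(R-\tfrac12)e_{-\alpha}\big)=-\sum_{q=0}^{t-1}\big(e_{-T^{q+1}\alpha},e_{-T^q\alpha}\big)-\big(0,e_{-T^t\alpha}\big),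
\]
and this is in $L^\sharp$ by (1) and (3), since $T^t\alpha$ is not in the span of $\Gamma_1$.

So $L(r_{m,n})\subseteq L^\sharp$, and both sides have dimension $\dim\mathfrak g$. The last statement follows from $L^\sharp\in\mathcal X_{\mathfrak p}$ and Lemma~\ref{lem:L}(c).
\end{proof}

Coprimality entered twice: it puts the simple roots into the single chain \eqref{eq:chain}, and it makes the cyclic shift by $m$ act on $\mathfrak h$ without nonzero fixed vectors.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r$ be triangular with carrier $\mathfrak p_{m,n}$. It is a boundary $r$-matrix by Proposition~\ref{prop:deform}. Since $\dim\mathfrak z=1$, its form is exact by Lemma~\ref{lem:cocycles}, so Proposition~\ref{prop:exact} applies: $\rho_0=r$, $\rho_s\in2s\cdot O_{\mathfrak p_{m,n}}$ for $s\in S\setminus\{0\}$, and $[r]\in\overline{[O_{\mathfrak p_{m,n}}]}$. By Lemma~\ref{lem:CG}, $O_{\mathfrak p_{m,n}}=SL_n.r_{m,n}$.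
\end{proof}

\section{Dimensions and sharpness}\label{sec:sharp}

\begin{proposition}\label{prop:dims}
The following hold in $\mathbb P(\mathfrak g\wedge\mathfrak g)$.
\begin{enumerate}
\item[(a)] If $O_{\mathfrak p}\ne\emptyset$, then $\dim[O_{\mathfrak p}]=\dim\mathfrak g-\dim\mathfrak z$.
\item[(b)] If $r$ is triangular with carrier $\mathfrak p$ and exact form $F$, then $\dim G[r]=\dim\mathfrak g-\dim\mathfrak z-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Since the characteristic is $0$, the stabilizer of $[r']$ has Lie algebra $\{x\in\mathfrak g:[x,r']\in kr'\}$.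

(a) Let $r'\in O_{\mathfrak p}$ and $[x,r']=\lambda r'$. The element $\langle\langle r',r'\rangle\rangle=\frac14\Omega_0$ is invariant and quadratic in $r'$, so $0=2\lambda\langle\langle r',r'\rangle\rangle$ and $\lambda=0$. Hence the stabilizers of $[r']$ and of $r'$ have the same Lie algebra. The latter is the stabilizer of $L(r')$ by Lemma~\ref{lem:L}(a), and its dimension is $\dim\mathfrak z$ by Lemma~\ref{lem:orbit}.

(b) Write $F(X,Y)=\eta([X,Y])$ with $\eta\in\mathfrak p^*$, and let $R=R_r$. By equivariance, $[x,r]=\lambda r$ means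
\begin{equation}\label{eq:xr}
[x,Ru]=R[x,u]+\lambda Ru\qquad\text{for all }u\in\mathfrak g .
\end{equation}
We claim that \eqref{eq:xr} holds if and only if $x\in\mathfrak p$ and
\begin{equation}\label{eq:star}
F([x,X],Y)+F(X,[x,Y])=\lambda F(X,Y)\qquad(X,Y\in\mathfrak p).
\end{equation}
Assume \eqref{eq:xr}. Then $x$ normalizes $\operatorname{im}R=\mathfrak p$, so $x\in\mathfrak p$. By \eqref{eq:F}, for $X=Ru$ we have $F([x,X],Y)=\langle[x,u]+\lambda u,Y\rangle$ and $F(X,[x,Y])=\langle u,[x,Y]\rangle=-\langle[x,u],Y\rangle$. The sum is $\lambda\langle u,Y\rangle=\lambda F(X,Y)$. Conversely, let $x\in\mathfrak p$ satisfy \eqref{eq:star} and put $\delta=[x,Ru]-R[x,u]-\lambda Ru\in\mathfrak p$. For $Y\in\mathfrak p$, \eqref{eq:star} and \eqref{eq:F} give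
\[
F(\delta,Y)=\big(\lambda\langle u,Y\rangle+\langle[x,u],Y\rangle\big)-\langle[x,u],Y\rangle-\lambda\langle u,Y\rangle=0 ,
\]
so $\delta=0$ because $F$ is nondegenerate.

By the Jacobi identity the left side of \eqref{eq:star} is $\eta([x,[X,Y]])=F(x,[X,Y])$. So \eqref{eq:star} says that $F(x,\cdot)-\lambda\eta$ lies in the annihilator $A\subset\mathfrak p^*$ of $[\mathfrak p,\mathfrak p]$. We have $\dim A=\dim\mathfrak p/[\mathfrak p,\mathfrak p]=\dim\mathfrak z$, and $\eta\notin A$ because $F\ne0$. Since $x\mapsto F(x,\cdot)$ is a bijection $\mathfrak p\to\mathfrak p^*$, it maps the Lie algebra of the stabilizer of $[r]$ bijectively onto $A\oplus k\eta$. So the stabilizer has dimension $\dim\mathfrak z+1$.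
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Every triangular $r$ with carrier $\mathfrak p$ is a boundary $r$-matrix by Proposition~\ref{prop:deform}. If $F$ is exact, then by Proposition~\ref{prop:exact} the set $O_{\mathfrak p}$, which depends only on $\mathfrak p$, is a single $G$-orbit of quasitriangular $r$-matrices, and $[r]\in\overline{[O_{\mathfrak p}]}$. The codimension of $G[r]$ in $\overline{[O_{\mathfrak p}]}$ is one by Proposition~\ref{prop:dims}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]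
(a) We make the heuristic of the introduction precise by keeping track of the parabolic in a Grassmannian. For $V$ in the Grassmannian $\operatorname{Gr}(m,n)$ of $m$-dimensional subspaces of $k^n$ let $\mathfrak p_V\subset\mathfrak g$ be its stabilizer, a conjugate of $\mathfrak p_{m,n}$. Consider
\[
Z=\big\{([r:s],V):\ \langle\langle r,r\rangle\rangle=s^2\Omega_0,\ (R_r+s)\mathfrak g\subseteq\mathfrak p_V\big\}\subset\mathbb P\big((\mathfrak g\wedge\mathfrak g)\oplus k\big)\times\operatorname{Gr}(m,n).
\]
The conditions are closed and homogeneous in $(r,s)$, so $Z$ is a projective variety, possibly reducible. On $Z$ we have $r\neq0$, since $r=0$ forces $s=0$. So $([r:s],V)\mapsto[r]$ is a morphism $Z\to\mathbb P(\mathfrak g\wedge\mathfrak g)$, and its image is closed. The first projection of $L(r_{m,n})$ is $(R_{r_{m,n}}+\frac12)\mathfrak g$. By Lemma~\ref{lem:CG} it equals the first projection of $L_{\mathfrak p_{m,n}}$, which is $\mathfrak p_{m,n}=\mathfrak p_{V_m}$. Together with $\langle\langle r_{m,n},r_{m,n}\rangle\rangle=\frac14\Omega_0$ this gives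 $([g.r_{m,n}:\frac12],gV_m)\in Z$ for all $g\in SL_n$. Hence every $[r]$ in the closure of the orbit of $[r_{m,n}]$ lifts to some $([r:s],V)\in Z$. If $r$ is triangular, then $s=0$, and the carrier $\operatorname{im}R_r$ is contained in $\mathfrak p_V$.

Suppose this carrier is $\mathfrak p_{m',n}$. Then $V$ is invariant under $\mathfrak p_{m',n}$, hence under the associative algebra $k\cdot1+\mathfrak p_{m',n}$ of block upper triangular matrices. Applying this algebra to a nonzero vector gives $V_{m'}$ if the vector lies in $V_{m'}$, and $k^n$ otherwise. So $V_{m'}$ is the only nonzero proper invariant subspace, $V=V_{m'}$, and $m=m'$. The converse is Theorem~\ref{thm:main}.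

(b) Here $\dim\mathfrak g=n^2-1$, $\dim\mathfrak z=1$, and $O_{\mathfrak p_{m,n}}=SL_n.r_{m,n}$ by Lemma~\ref{lem:CG}; the form of $r$ is exact by Lemma~\ref{lem:cocycles}. So Proposition~\ref{prop:dims} gives the dimensions $n^2-2$ and $n^2-3$. The set $\overline{SL_n[r_{m,n}]}\setminus SL_n[r_{m,n}]$ is closed, since orbits are open in their closures. It is $SL_n$-stable, of dimension at most $n^2-3$, and it contains $[r]$ by Theorem~\ref{thm:main}, because $r$ is triangular and $r_{m,n}$ is not. So it contains the irreducible closed set $\overline{SL_n[r]}$ of dimension $n^2-3$, which is therefore one of its irreducible components.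
\end{proof}

\begin{thebibliography}{9}
\bibitem{Johnson} Garrett Johnson, \emph{Differential-Dunkl Operators and Nonstandard Solutions to the Classical Yang-Baxter Equation}, arXiv:1309.5096 (2013).
\end{thebibliography}

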